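# Fractional progress in the localization game: connected graphs with $\mathrm{lcapt}(G)>2n$

## 1. The game, and a cone over a single strand

Some number $k$ of cops try to locate an invisible robber on a connected graph $G$. The robber chooses a starting vertex. In each round the cops probe any set of $k$ vertices $c_1,\dots,c_k$, with no relation to their earlier positions, and receive the distance vector $(d(c_1,r),\dots,d(c_k,r))$, where $r$ is the robber's current vertex. Then the robber stays at $r$ or moves to a neighbor of $r$. The cops win if after finitely many rounds they can determine the robber's position. The robber knows the cops' strategy. So a strategy, which is a function from answer histories to probe sets, must succeed against every robber walk.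

**Definition.** The *localization number* $\zeta(G)$ is the least $k$ for which $k$ cops have a winning strategy. For $k\ge\zeta(G)$, $\mathrm{lcapt}_k(G)$ is the least number of rounds (probes) in which $k$ cops can guarantee to determine the robber's position, and $\mathrm{lcapt}(G)=\mathrm{lcapt}_{\zeta(G)}(G)$.

The question comes from Vesna Iršič Chenoweth and Matija Skrt, "Localization game capture time of trees and outerplanar graphs", arXiv:2508.10443 (2025): is $\mathrm{lcapt}(G)\le n$ for every connected graph $G$ on $n$ vertices? We shall see that the answer is no.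

Three small cases by hand.

* *Path, $n\ge2$.* One cop at an end reads off the position: $\zeta=\mathrm{lcapt}=1$.
* *Complete graph $K_n$, $n\ge 2$.* With $n-1$ cops one round suffices. With at most $n-2$ cops, at least two vertices are unprobed in each round. A robber who always sits on an unprobed vertex gives the all-$1$ answer every time, which is consistent with every unprobed vertex, so he is never located. Hence $\zeta=n-1$ and $\mathrm{lcapt}=1$.
* *A center $h$ with three leaves $a,b,c$.* One cop probes $a$. The answers $0,1$ locate the robber, and the answer $2$ leaves $\{b,c\}$, so $\{b,c,h\}$ after his move. Probing $b$ then gives $0,1,2$ for $b,h,c$. One round does not suffice, since probing any vertex leaves at least two vertices with a common answer. So $\zeta=1$ and $\mathrm{lcapt}=2$.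

The last graph is the model for everything below.

**Definition.** Let $H$ be a finite graph with at least two vertices. The *cone* $G$ over $H$ is $H$ plus a vertex $h$ adjacent to all of $V(H)$.

The cone is connected, of diameter at most $2$. For distinct $u,v\in V(H)$, $d_G(u,v)$ is $1$ if $uv\in E(H)$ and $2$ otherwise, and $d_G(h,u)=1$. So a probe $c\in V(H)$ essentially tells whether the robber is in the closed neighborhood of $c$. From now on $N[\cdot]$ is the closed neighborhood **in $H$**, and for $C\subseteq V(G)$ we write $N[C]$ for $N[C\cap V(H)]$.

**Definition.** For probe sets $C_1,C_2,\dots$ the *unseen sets* are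
$$S_0=V(H),\qquad S_t=N[S_{t-1}]\setminus N[C_t]\quad(t\ge1).$$

Thus $S_t$ is the set of possible positions, at the $t$-th probe, of a robber who has stayed in $H$ and has been outside $N[C_i]$ at probe $i$ for every $i\le t$. All such robbers give the same answers: $2$ from every probe in $H$, and $1$ from $h$. Given a cop strategy, let $C_1,C_2,\dots$ be its probes under exactly these answers. The next lemma turns large unseen sets into lower bounds.

**Lemma 1.** Fix a strategy on a cone, with $C_i,S_i$ as above. If $|S_i|\ge2$ for all $i\le t$, the strategy does not guarantee a win within $t$ rounds. If $|S_i|\ge2$ for all $i\ge1$, it is not winning.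

*Proof.* Call $(v_1,\dots,v_t)$ an unseen walk if $v_i\in V(H)\setminus N[C_i]$ for $i\le t$ and $v_{i+1}\in N[v_i]$ for $i<t$. The vertices of $S_i$ are exactly the endpoints of unseen walks of length $i$. If the robber follows an unseen walk, then after probe $i$ every vertex of $S_i$ is consistent with all answers so far, so he is not located in round $i$ when $|S_i|\ge2$. Since $S_t\ne\emptyset$, there is an unseen walk of length $t$, which proves the first claim. If $|S_i|\ge 2$ for all $i$, the unseen walks form an infinite, finitely branching tree under extension. By König's lemma there is an infinite unseen walk, and a robber following it is never located. $\square$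

In the other direction, emptying the unseen set is enough to win, provided that there are enough cops to finish once the robber is noticed. We say that $C_1,\dots,C_T\subseteq V(H)$ *clear* $H$ if $S_T=\emptyset$.

**Lemma 2.** Let $H$ have maximum degree $\Delta\le R$, where $R\ge1$, and let $R^2+1\le k\le|V(H)|$. If sets $C_1,\dots,C_T$ of size at most $k$ clear $H$, then $k$ cops win on the cone within $T+1$ rounds.

*Proof.* Enlarge each $C_t$ to size exactly $k$ inside $V(H)$. The unseen sets only shrink, so $S_T=\emptyset$ still holds. The cops probe $C_1,C_2,\dots$. A robber at $h$ gives the all-$1$ answer. So while all answers are all-$2$, the robber has been in $H$ at every probe, has moved inside $H$, and is in $S_t$. Since $S_T=\emptyset$, some answer by round $T$ is not all-$2$. Consider the first such round.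

* If some entry is $0$, the robber is located.
* If all entries are $1$, he is at $h$, because a vertex of $H$ has at most $\Delta\le R<k$ neighbors in $H$.
* Otherwise no entry is $0$, some entry, say from $c$, is $1$, and some entry is $2$. So he is not at $h$, and he lies in $N_H(c)$, the set of neighbors of $c$ in $H$. At the next probe he is in $N[N_H(c)]\cup\{h\}$. The set $N[N_H(c)]$ consists of $c$, at most $\Delta$ neighbors of $c$, and at most $\Delta-1$ further neighbors of each of these, so
$$|N[N_H(c)]|\le 1+\Delta+\Delta(\Delta-1)=1+\Delta^2\le R^2+1\le k .$$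
The cops probe all of $N[N_H(c)]$, filling up inside $H$. Either some entry is $0$ and he is located, or no entry is $0$ and he is at $h$. $\square$

Here is the easy special case. Take $H$ to be one **strand**: vertices $1,\dots,L$ with $x\sim x'$ iff $0<|x-x'|\le p$, where $p\ge1$. Put $R=2p+1$, the size of a full closed neighborhood. For $A\subseteq[L]$, a *gap* of $A$ is a maximal interval of $[L]\setminus A$. For example, in $[9]$ the set $\{3,4,7\}$ has gaps $\{1,2\},\{5,6\},\{8,9\}$.

**Proposition 3.** Let $j\ge1$ probes per round be used on one strand.

1. The strand can be cleared in $\lceil L/(jR-p)\rceil\le L$ rounds.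
2. If $1\le|S_t|\le L-p$, then $|S_{t+1}|\ge|S_t|-(jR-p)$ for every choice of probes.
3. If $H$ is one strand and $R^2+1\le k\le L$, then the cone has $n=L+1$ vertices and $\mathrm{lcapt}_k(G)\le n$.

*Proof.* (1) Suppose $S\subseteq\{x\ge f\}$. Then $N[S]\subseteq\{x\ge f-p\}$. Probe $f,f+R,\dots,f+(j-1)R$, replacing a value above $L$ by $L$. The intervals of radius $p$ around these points tile $[f-p,f-p+jR-1]$, and a replaced point loses nothing, since a center $\xi>L$ is responsible only for layers in $[L+1-p,L]$, all contained in $N[L]$. So the new unseen set lies in $\{x\ge f+(jR-p)\}$. Start from $f=1$. The strand is clear once $1+t(jR-p)\ge L+1$.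

(2) If $A=S_t$ is nonempty, each gap of length $g$ is adjacent in $[L]$ to an element of $A$, so $N[A]$ contains at least $\min(g,p)$ of its vertices. The gaps have total length at least $p$, so $N[A]$ has at least $p$ vertices outside $A$. The $j$ probes remove at most $jR$ vertices.

(3) By (1) with $j=k$ the strand is cleared in at most $L$ rounds. The maximum degree is at most $2p\le R$, so Lemma 2 gives a win within $L+1=n$ rounds. $\square$

For instance, let $p=1$, $L=6$, $j=1$, and probe $1,3,5$. Then $S_1=\{3,4,5,6\}$, $S_2=\{5,6\}$, $S_3=\emptyset$.

The reason for the bound $n$ is plain: the gain per round is an **integer** $jR-p\ge1$, so each round clears at least one vertex for good. What changes when $H$ has many strands?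

## 2. Several fronts moved in step

Take $w$ strands, all of length $L$, strand $s$ with parameter $p_s$ and $R_s=2p_s+1$. As in Proposition 3, suppose strand $s$ is unseen from layer $f_s$ on and receives $v_s$ probes. Its front moves to
$$f'_s=f_s-p_s+R_sv_s .$$
With $k$ probes in total, and with $\kappa=\sum_s p_s/R_s$,
$$\sum_s\frac{f'_s-f_s}{R_s}=\sum_sv_s-\kappa\le k-\kappa. \tag{1}$$
So the natural progress measure weights a vertex of strand $s$ by $1/R_s$, and progress per round is at most $k-\kappa$, which need not be an integer. If all fronts have to travel from $1$ to $L+1$ under (1), this takes at least $\Omega L/(k-\kappa)$ rounds, where $\Omega=\sum_s 1/R_s$.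

*A calculation by hand.* Take one strand with $p=1$ and four with $p=2$. Then $\kappa=\frac13+4\cdot\frac25=\frac{29}{15}$. Two probes per round exceed $\kappa$, with surplus $\frac1{15}$. In $15$ rounds there are $30$ probes. To stand still, the strand with $p=1$ needs $5$ of them (it retreats $15$ layers and regains $3$ per probe), and each strand with $p=2$ needs $6$ (it retreats $30$ and regains $5$ per probe). That is $5+24=29$ probes. One probe is left over, and it advances one front by $3$ or $5$ layers. Moving all five fronts through $L$ layers by (1) takes at least $15\cdot(\frac L3+\frac{4L}5)=17L$ rounds, while the strands have only $5L$ vertices.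

*Equal strands do not do this.* If all $p_s=p$, then $\kappa$ is a multiple of $1/R$, so for integer $k>\kappa$ we have $k-\kappa\ge1/R$, and $\Omega L/(k-\kappa)\le\frac{wL}{R}\cdot R=wL$, fewer than the number of vertices of the cone. The mixture of widths is essential to the count.

The obvious candidate is then the cone over disjoint strands of mixed widths. It fails at one exact point: the term $-\kappa$ in (1) is paid only while every strand has unseen vertices. The cops may abandon all strands but one. By Proposition 3 a single probe per round clears strand $s$ in $\lceil L/(p_s+1)\rceil\le\lceil L/2\rceil$ rounds, and a clear strand stays clear because nothing leads into it. So one probe per round clears the disjoint strands in at most $w\lceil L/2\rceil$ rounds, one after another, and nothing has been forced.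

We must tie the strands together so that

* a strand that is much clearer than its neighbor is quickly reinfected, and
* the ties do not disturb the balance (1), and do not raise the number of cops needed.

The device is a sparse set of connecting vertices of weight zero.

## 3. Strands tied by rungs, and Theorem A

Let $w\ge3$ and $p_1,\dots,p_w\ge1$ be integers. Put
$$R_s=2p_s+1,\quad R=\max_sR_s,\quad P=\tfrac{R-1}2,\quad \kappa=\sum_s\frac{p_s}{R_s},\quad \Omega=\sum_s\frac1{R_s},$$
$$k=\lfloor\kappa\rfloor+1,\qquad \sigma=k-\kappa\in(0,1],\qquad W=Rw,\qquad \ell=10W .$$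
Let $L,z$ be integers and assume
$$k\ge R^2+1,\qquad L\ge240\,kR^2w^3,\qquad z\ge0. \tag{H}$$
Since $p_s/R_s<1/2$, we have $k-1\le\kappa<w/2$.

**The graph $H$.**

* *Strands.* For $1\le s\le w$, strand $s$ has vertices $(s,1),\dots,(s,L)$, with $(s,x)\sim(s,x')$ iff $0<|x-x'|\le p_s$. We call $x$ the *layer* of $(s,x)$.
* *Rungs.* For $1\le m\le\mu:=\lfloor L/\ell\rfloor$ let $y_m=m\ell$, and let $s_m\in\{1,\dots,w-1\}$ with $s_m\equiv m\pmod{w-1}$. Add a vertex $r_m$ adjacent to exactly $(s_m,y_m)$ and $(s_m+1,y_m)$.
* $z$ isolated vertices.

For $w=4$ the rungs join, at layers $\ell,2\ell,3\ell,4\ell,\dots$, the strands $1$–$2$, $2$–$3$, $3$–$4$, $1$–$2$, and so on cyclically.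

**The graph $G$** is the cone over $H$. It is connected and
$$n=|V(G)|=wL+\lfloor L/\ell\rfloor+1+z .$$
The layers $y_m$ are distinct, so a strand vertex has at most one rung neighbor and degree at most $2p_s+1\le R$ in $H$. A rung has degree $2$. So $H$ has maximum degree $\Delta\le R$. Also $|V(H)|\ge k$, and $\mu\ge1$ since $L\ge\ell$.

**Theorem A.** Under (H), $\zeta(G)=k$ and $\mathrm{lcapt}(G)>\dfrac{\Omega L/2-k}{\sigma}$.

The condition $k\ge R^2+1$ is what Lemma 2 needs. The length of $L$ gives room for many rungs. The isolated vertices only adjust $n$.

Section 4 proves $\zeta(G)\ge k$ and that any winning strategy with $k$ cops is slow. Section 5 proves $\zeta(G)\le k$.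

## 4. A weight that decreases by at most $\sigma$

For $S\subseteq V(H)$ let $A_s=\{x:(s,x)\in S\}$, $a_s=|A_s|$ and
$$\Phi(S)=\sum_s\frac{a_s}{R_s}.$$
Rungs and isolated vertices have weight $0$, and $\Phi(V(H))=\Omega L$.

**Step 1: what probes can remove, and how unseen sets expand.** The purpose is a version of Proposition 3(2) for weights.

Each $c\in V(H)$ has $\Phi(N[c])\le1$. Indeed, if $c$ is on strand $s$, then $N[c]$ has at most $R_s$ vertices of strand $s$ and none of other strands. If $c$ is a rung, then $\Phi(N[c])\le\frac13+\frac13$. If $c$ is isolated, then $\Phi(N[c])=0$. A probe at $h$ removes nothing. Hence with $j$ cops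
$$\Phi(S_{t+1})\ge\Phi(N[S_t])-j\ge\Phi(S_t)-j. \tag{2}$$

If $A_s\neq\emptyset$, then every gap of $A_s$ is adjacent to an element of $A_s$. So, for each gap of length $g$,
$$N[S]\text{ contains at least }\min(g,p_s)\ge1\text{ of its vertices.} \tag{3}$$
If $1\le a_s\le L-p_s$, the gaps have total length at least $p_s$, so
$$N[S]\text{ contains at least }p_s\text{ vertices of strand }s\text{ outside }S. \tag{4}$$

Put $\Phi_1=\Omega L/4$ and $\Phi_2=3\Omega L/4$. Since $\Omega\ge w/R$, (H) gives
$$\Omega L/4\ge60kRw^4\ge2k+1. \tag{5}$$

**Step 2: the key lemma.** It says that in the middle range of weights the cops cannot do better than (1), even if they abandon strands. At worst we have to wait two rounds to see this.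

**Lemma 4.** Let $j\in\{k-1,k\}$ cops play and $\Phi_1\le\Phi(S_t)\le\Phi_2$. Then at least one of the following holds:

* (a) $\Phi(S_{t+1})\ge\Phi(S_t)+\kappa-j$;
* (b) $\Phi(S_{t+1})\ge\Phi(S_t)$;
* (c) $\Phi(S_{t+2})\ge\Phi(S_t)$.

*Proof.* Let $S=S_t$.

*Case 1: $1\le a_s\le L-p_s$ for all $s$.* By (4), $\Phi(N[S])\ge\Phi(S)+\sum_sp_s/R_s=\Phi(S)+\kappa$, and (2) gives (a).

*Case 2: some nonempty $A_s$ has at least $kR$ gaps.* By (3), $\Phi(N[S])\ge\Phi(S)+kR/R_s\ge\Phi(S)+k$, and (2) gives (b).

*Case 3: neither.* As Case 1 fails, some $u$ has $a_u=0$ or $a_u>L-p_u$.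

If $a_u=0$: since $\Phi(S)\ge\frac L4\sum_s\frac1{R_s}$, some $a_v\ge L/4$. If $a_u>L-p_u$: since $\Phi(S)\le\frac{3L}4\sum_s\frac1{R_s}$, some $a_v\le3L/4$, and then $a_u-a_v> L/4-p_u$. In both cases $|a_u-a_v|\ge L/4-R$. Going from strand $u$ to strand $v$ takes at most $w-1$ steps between consecutive strands, so there are consecutive strands $s,s+1$ with
$$|a_s-a_{s+1}|\ge\frac{L/4-R}{w-1}\ge60kR^2w(w-1)=6kR\,\ell',\qquad\ell':=(w-1)\ell .$$
Here we used $L/4-R\ge60kR^2w^3-R\ge60kR^2w(w-1)^2$, which holds because $w^3-w(w-1)^2=w(2w-1)\ge1$, and $\ell'=10Rw(w-1)$.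

Let $A$ be the larger and $B$ the smaller of $A_s,A_{s+1}$, and let $b$ be the strand of $B$. Then $|A\setminus B|\ge6kR\ell'$. As Case 2 fails, every nonempty $A_{s'}$ has fewer than $kR$ gaps. So $A$ is a union of at most $kR$ intervals, and $[L]\setminus B$ is a union of at most $kR$ intervals (one, if $B=\emptyset$). Their intersection $A\setminus B$ is a union of at most $2kR$ disjoint intervals.

The layers of the rungs between strands $s$ and $s+1$ are exactly the $y\in[1,L]$ with $y\equiv s\ell\pmod{\ell'}$: such a $y$ is a multiple $m\ell$ of $\ell$, with $m\equiv s\pmod{w-1}$. An interval of $I$ integers in $[1,L]$ contains at least $I/\ell'-1$ of them. Summing over the intervals of $A\setminus B$, at least $6kR-2kR=4kR$ such rungs have their layer in $A\setminus B$.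

*First round.* Each of these rungs lies in $N[S_t]$, since one of its neighbors is in $S_t$. A probe $c$ lies in $N[r]$ for at most one rung $r$: a strand vertex has at most one rung neighbor, and rungs are pairwise non-adjacent. So at least $4kR-k$ of these rungs lie in $S_{t+1}$.

*Second round.* Their neighbors $(b,y)$ lie in $N[S_{t+1}]$, and they are distinct for distinct rungs. Each probe of round $t+2$ removes at most $R$ vertices of strand $b$. So at least $4kR-k-kR\ge2kR$ of the vertices $(b,y)$ lie in $S_{t+2}$. None of them is in $S_t$, because $y\notin B$. Their total weight is at least $2kR/R_b\ge2k$.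

Moreover $S_{t+2}\supseteq S_t\setminus(N[C_{t+1}]\cup N[C_{t+2}])$, since a vertex of $S_t$ avoiding both neighborhoods stays in the unseen set. This set is disjoint from the new vertices and has weight at least $\Phi(S_t)-2k$. Adding the two contributions gives (c). $\square$

**Step 3: checkpoints.** We sample the game at times that make Lemma 4 usable. Let $t_0=1$. Given a checkpoint $t_i$ with $\Phi(S_{t_i})\ge\Phi_1$:

* if $\Phi(S_{t_i})>\Phi_2$, or (a) or (b) of Lemma 4 holds at $t_i$, let $t_{i+1}=t_i+1$;
* otherwise (c) holds, and let $t_{i+1}=t_i+2$.

The sequence stops at a checkpoint with $\Phi<\Phi_1$, if there is one. Note that $\Phi(S_1)\ge\Omega L-k>\Phi_2$ by (5), with $k-1$ or $k$ cops. Between consecutive checkpoints there is at most one further round.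

**Step 4: $\zeta(G)\ge k$.** Let $k-1$ cops play. Since $\kappa-(k-1)=1-\sigma\ge0$, each of (a), (b), (c) says that $\Phi$ does not decrease from a checkpoint with $\Phi\in[\Phi_1,\Phi_2]$ to the next. From a checkpoint with $\Phi>\Phi_2$ it drops by at most $k$. Since $\Phi_2-k\ge\Phi_1$ by (5), induction gives $\Phi\ge\Phi_2-k$ at all checkpoints, and the sequence never stops. A round between checkpoints follows a checkpoint directly, so it costs at most another $k$, and $\Phi(S_t)\ge\Phi_2-2k\ge1$ for all $t\ge1$. Each vertex has weight at most $\frac13$, so $|S_t|\ge3$ for all $t\ge1$. By Lemma 1, $k-1$ cops cannot win. Neither can fewer, since extra probes may be ignored.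

**Step 5: with $k$ cops the game is long.** Fix a strategy of $k$ cops.

If no checkpoint has $\Phi<\Phi_1$, then $\Phi(S_t)\ge\Phi_1-k\ge1$ for all $t\ge1$, so $|S_t|\ge3$ always and the strategy is not winning by Lemma 1.

Otherwise let $t_q$ be the first checkpoint with $\Phi<\Phi_1$, and let $t_i$ be the last checkpoint before $t_q$ with $\Phi>\Phi_2$, which exists because $t_0$ qualifies. Then $\Phi(S_{t_{i+1}})\ge\Phi_2-k\ge\Phi_1$, so $i+1<q$. Each of the $q-i-1$ steps from $t_{i+1}$ to $t_q$ starts in $[\Phi_1,\Phi_2]$ and decreases $\Phi$ by at most $k-\kappa=\sigma$. So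
$$\Phi_2-k-(q-i-1)\sigma\le\Phi(S_{t_q})<\Phi_1,$$
and, as $\Phi_2-\Phi_1=\Omega L/2$,
$$t_q>q-i-1>\frac{\Omega L/2-k}{\sigma}.$$
For $1\le t<t_q$, $t$ is a checkpoint with $\Phi\ge\Phi_1$ or directly follows one. So $\Phi(S_t)\ge\Phi_1-k\ge1$ and $|S_t|\ge3$. By Lemma 1 the strategy does not guarantee a win within $t_q-1$ rounds. Thus every winning strategy with $k$ cops needs at least $t_q>(\Omega L/2-k)/\sigma$ rounds.

It remains to prove that $k$ cops do win.

## 5. Clearing the tied strands with $k$ probes

By Lemma 2, whose hypotheses hold by (H) and Section 3, it suffices to clear $H$ with at most $k$ probes in $V(H)$ per round. Once strands and rungs are clear they stay clear, because the remaining unseen vertices are isolated. The isolated vertices are then cleared by probing $k$ of them per round. From now on we ignore them.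

The plan is to keep one front per strand and let the fronts advance in step, using the tiny surplus $\sigma$. A rung must be passed by its two strands at nearly the same moment. For the few rounds around that moment we concentrate the probes on these two strands and let the others slip back a little.

**Step 1: fronts and rungs.** The purpose is to say when rungs do no harm. For $f\in\mathbb Z^w$ and $0\le m\le\mu$ let
$$D(f,m)=\{(s,x):x\ge f_s\}\cup\{r_i:i>m\}.$$

**Definition.** $(f,m)$ is *admissible* if for every rung $i$ and both $s\in\{s_i,s_i+1\}$: $f_s>y_i$ when $i\le m$, and $f_s\le y_i$ when $i>m$.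

So rungs $1,\dots,m$ are passed: both their ends are behind the fronts. For every other rung both ends are still in the unseen part. For example, let $w=3$ and $m=1$. The rungs join strands $1$–$2$, $2$–$3$, $1$–$2$, and so on. If at least three rungs are present, rungs $1$ and $2$ require $f_1,f_2>y_1$ and $f_2,f_3\le y_2$. Rung $3$ adds $f_1\le y_3$ (and $f_2\le y_3$, already implied), and later rungs add nothing, as rungs $4,5,\dots$ have larger layers. Strand $1$ may therefore run ahead of layer $y_2$.

**Lemma 5.** Let $(f,m)$ be admissible, $S\subseteq D(f,m)$, and let $v_s\ge0$ be integers. There is a set $C$ of at most $\sum_sv_s$ vertices such that $S'=N[S]\setminus N[C]$ satisfies $S'\subseteq D(f',m)$, where $f'_s=f_s-p_s+R_sv_s$. If additionally $r_{m+1}$ is probed (where $m<\mu$), then $S'\subseteq D(f',m+1)$.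

*Proof.* First, $N[S]\subseteq D(f-p,m)$ with $p=(p_1,\dots,p_w)$. A vertex $(s,x)$ with $x\ge f_s$ has strand neighbors at layers at least $f_s-p_s$. If it has a rung neighbor $r_i$, then $y_i=x\ge f_s$, so $i>m$ by admissibility. A rung $r_i$ with $i>m$ has neighbors $(s,y_i)$, and $y_i\ge f_s$ by admissibility.

Now probe $(s,\xi)$ for $\xi=f_s+jR_s$, $0\le j<v_s$, with $\xi$ clamped into $[1,L]$ (values below $1$ become $1$, values above $L$ become $L$). Unclamped, the intervals $[\xi-p_s,\xi+p_s]$ tile $[f_s-p_s,\;f_s-p_s+R_sv_s-1]$. Clamping loses no vertices. If $\xi\le0$, the interval meets $[1,L]$ within $[1,p_s]$, and $N[(s,1)]$ contains all vertices of strand $s$ in these layers. If $\xi>L$, it meets $[1,L]$ within $[L+1-p_s,L]$, and $N[(s,L)]$ contains all vertices of strand $s$ in these layers. So every unseen vertex left on strand $s$ has layer at least $f'_s$. The last claim holds as $r_{m+1}\in N[r_{m+1}]$. $\square$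

Lemma 5 does not claim that the new pair is admissible. This must be checked before each use.

**Step 2: moving all fronts with bounded wobble.** Strand $s$ needs $p_s/R_s$ probes per round just to stand still, and a little more to advance, but probes come in integers. We need a schedule whose errors do not accumulate.

**Lemma 6.** Let $f\in\mathbb Z^w$ and let $d_s\ge0$ be integers. For some $T_1\ge1$ there are integers $v_s(t)\ge0$ with $\sum_sv_s(t)\le k$ for $1\le t\le T_1$, such that the fronts defined by $f_s(0)=f_s$ and $f_s(t)=f_s(t-1)-p_s+R_sv_s(t)$ satisfy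
$$f_s-W<f_s(t)<f_s+d_s+R_s\quad(0\le t\le T_1),\qquad f_s+d_s-W<f_s(T_1)<f_s+d_s+R_s.$$

*Proof.* Since $\sigma>0$, we can choose $T_1\ge1$ with $\sum_sd_s/(R_sT_1)\le\sigma$. Set
$$\lambda_s=\frac{p_s}{R_s}+\frac{d_s}{R_sT_1}\ (s\ge1),\qquad\lambda_0=k-\sum_{s\ge1}\lambda_s=\sigma-\sum_s\frac{d_s}{R_sT_1}\ge0,$$
where index $0$ means idling. So $\sum_{s=0}^w\lambda_s=k$. Process $kT_1$ slots $\tau=1,\dots,kT_1$, which is $k$ slots per round, with counters $V_s(0)=0$ for $0\le s\le w$. In slot $\tau$, increase by $1$ one counter that minimizes $V_s(\tau-1)-\lambda_s\tau/k$. Put $X_s(\tau)=V_s(\tau)-\lambda_s\tau/k$.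

Since $\sum_{s=0}^w\bigl(V_s(\tau-1)-\lambda_s\tau/k\bigr)=(\tau-1)-\tau=-1$, the minimum is negative, so the chosen index has $X_s(\tau)<1$. The other $X_s$ do not increase. As $X_s(0)=0$, we always have $X_s<1$. Since $\sum_{s=0}^wX_s=0$, each $X_s$ is minus a sum of $w$ numbers less than $1$, so always $X_s>-w$.

For $s\ge1$ let $v_s(t)=V_s(kt)-V_s(k(t-1))$. The sum over $s\ge1$ is at most $k$. Moreover
$$f_s(t)=f_s-p_st+R_sV_s(kt)=f_s+R_sX_s(kt)+d_s\frac t{T_1},$$
and $-W\le-R_sw<R_sX_s<R_s$. Both pairs of bounds follow. $\square$

**Step 3: the invariant.** We fix what the position looks like between two rungs. Let $v=\lfloor(k-1)/2\rfloor$. As $k-1\ge R^2$ and $R\geq 3$ is odd, $v\ge(R^2-1)/2\ge R$. Hence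
$$R_sv-p_s\ge R_s(R-\tfrac12)\ge3R-\tfrac32\ge2R,\qquad R_sv\le R\,\tfrac{k-1}2<\tfrac{Rw}4=\tfrac W4. \tag{6}$$
Put $y_0=0$.

**Invariant $(I_m)$.** $S\subseteq D(f,m)$ for the current unseen set $S$. If $m\ge1$, then $y_m+W\le f_s\le y_m+6W$ for all $s$. If $m=0$, then $f_s=1$ for all $s$.

Under $(I_m)$ the pair $(f,m)$ is admissible, because $y_{m+1}=y_m+10W$ when rung $m+1$ exists. $(I_0)$ holds at the start with $S=S_0$. We now pass from $(I_m)$ to $(I_{m+1})$ for $m<\mu$. Write $y=y_{m+1}$ and $a=s_{m+1}$. Call strands $a,a+1$ the *pair* and the rest the *others*. The others are not endpoints of rung $m+1$, so their unpassed rungs have layer at least $y+10W$. Hence $(f,m)$ is admissible as soon as all fronts exceed $y_m$ (no condition if $m=0$), the pair fronts are at most $y$, and the other fronts are at most $y+10W$.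

**Step 4 (stage 1): bring the pair just below the rung and the others well past it.** The others need a reserve, because they will be neglected soon. Apply Lemma 6 with $f_s+d_s=y-R$ for the pair and $f_s+d_s=y+5W$ for the others. Then $d_s\ge0$, since $f_s\le y_m+6W=y-4W$. Throughout:

* $f_s(t)>f_s-W\ge y_m$ if $m\ge1$;
* the pair satisfies $f_s(t)<y-R+R_s\le y$;
* the others satisfy $f_s(t)<y+5W+R\le y+6W$.

So $(f(t),m)$ stays admissible and Lemma 5 applies in each round. At the end the pair fronts are in $(y-R-W,\,y]$ and the others in $(y+4W,\,y+6W)$.

**Step 5 (stage 2a): align the pair at the rung.** The wobble $W$ of Lemma 6 is too large to jump in one round, so we first bring both fronts within one probe of $y$. In each round use, for the pair,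
$$v_s=\min\Bigl(v,\Bigl\lfloor\frac{y-f_s+p_s}{R_s}\Bigr\rfloor\Bigr),$$
and $v_s=0$ for the others, until both pair fronts are in $(y-R_s,y]$. This uses at most $2v\le k-1$ probes per round.

Always $f'_s\le f_s-p_s+(y-f_s+p_s)=y$. If $v_s$ equals the floor, then $f'_s$ is $y$ minus the remainder of $y-f_s+p_s$ modulo $R_s$, so $f'_s\in(y-R_s,y]$. Otherwise $v_s=v$ and $f'_s\ge f_s+2R$ by (6). A front in $(y-R_s,y]$ stays there: then $y-f_s+p_s<2R_s$, the floor is at most $1\le v$, and so $v_s$ equals the floor. If a front is not yet there after $j$ rounds, it has gained at least $2R$ in each of them, so $y-R-W+2Rj<y-R_s$. This gives $2Rj<W+R$ and $j<(w+1)/2$. Hence at most $w$ rounds suffice.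

Pair fronts stay above $y-R-W>y_m$. The others do not increase, and they drop by at most $wP<W/2$ in total, so they stay in $(y+3W,y+6W)$. Admissibility of $(f,m)$ holds throughout.

**Step 6 (stage 2b): jump the rung in one round.** Put $v$ probes on each pair strand and one on $r_{m+1}$, a total of $2v+1\le k$. By Lemma 5, $S'\subseteq D(f',m+1)$. For the pair,
$$f'_s>y-R_s-p_s+R_sv\ge y,$$
as $v\ge2$, and $f'_s\le y+R_sv<y+W/4$. The others drop by at most $P$. So all fronts are above $y$ and below $y+10W$, and $(f',m+1)$ is admissible.

**Step 7 (stage 2c): restore the invariant.** The pair must get a safe distance ahead of the rung it just passed, while the others still live off their reserve. In each round a pair strand with $f_s<y+2W$ gets $v_s=v$, a pair strand with $f_s\ge y+2W$ gets $v_s=1$, and the others get $0$. This uses at most $2v\le k-1$ probes. Stop when both pair fronts are at least $y+2W$.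

Pair fronts increase each round: by at least $2R$ while below $y+2W$, and by $R_s-p_s>0$ afterwards. They start above $y$ and $2W=2Rw$, so at most $w$ rounds are needed. On reaching $y+2W$ a front is below $y+2W+W/4$, by (6) (a front gains at most $R_sv<W/4$ per round). Afterwards it gains $R_s-p_s\le R$ per round. So the pair ends at most at
$$y+2W+\tfrac W4+wR<y+6W .$$
The others end above $y+4W-\frac W2-P-\frac W2>y+2W$, counting stages 2a, 2b, 2c, and below $y+6W$. All fronts stayed above $y$ and below $y+10W$, so $(f,m+1)$ remained admissible and Lemma 5 applied in each round. At the end all fronts lie in $[y_{m+1}+W,\,y_{m+1}+6W]$, so $(I_{m+1})$ holds.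

**Step 8: finish.** After $(I_\mu)$ all rungs are passed. Apply Lemma 6 with $d_s=\max(0,L+1+W-f_s)$. Fronts stay above $f_s-W\ge y_\mu$, so admissibility holds, as there are no unpassed rungs. They end above $f_s+d_s-W\ge L+1$. Then $S\subseteq D(f,\mu)=\emptyset$, apart from isolated vertices, which are cleared as described at the start of this section. So $k$ probes per round clear $H$, and $\zeta(G)\le k$ by Lemma 2. Together with Section 4 this proves Theorem A. $\blacksquare$

## 6. Seventy-seven strands

**Theorem B.** For every sufficiently large $n$ there is a connected graph $G$ on $n$ vertices with $\zeta(G)=26$ and $\mathrm{lcapt}(G)>2n$. In particular $\mathrm{lcapt}(G)\le n$ does not hold for every connected graph.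

The example of Section 2, one strand with $p=1$ and four with $p=2$, has surplus $\frac1{15}$ but only $k=2$, and (H) requires $k\ge R^2+1=26$. Adding $72$ strands with $p=1$ adds exactly $24$ to $\kappa$ and keeps the surplus.

*Proof.* Take $73$ strands with $p_s=1$ and $4$ strands with $p_s=2$. Then $w=77$, $R=5$, and
$$\kappa=\tfrac{73}3+\tfrac85=\tfrac{389}{15}=26-\tfrac1{15},\quad k=26=R^2+1,\quad\sigma=\tfrac1{15},$$
$$\Omega=\tfrac{73}3+\tfrac45=\tfrac{377}{15},\quad W=385,\quad\ell=3850 .$$
Given large $n$, let $L$ be maximal with $77L+\lfloor L/3850\rfloor+1\le n$, and let $z$ be the difference. The left side grows by at most $78$ when $L$ grows by $1$, so $z\le77$. For large $n$, $L$ is large, so (H) holds, and $n\le77L+L/3850+78<78L$. The graph $G$ of Section 3 has exactly $n$ vertices. By Theorem A, $\zeta(G)=26$ and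
$$\mathrm{lcapt}(G)>15\Bigl(\tfrac{377}{30}L-26\Bigr)=188.5\,L-390>156L>2n. \qquad\blacksquare$$

The third inequality needs only $32.5\,L>390$, that is $L>12$.

## 7. Surplus $1/N$ for a product of primes, and the bound $2^n$

The surplus $\sigma$ is a positive multiple of $1/\mathrm{lcm}(R_1,\dots,R_w)$. With only the widths $3$ and $5$ it cannot be less than $\frac1{15}$. Using all odd primes up to $R$ as values of $R_s$, it can be exponentially small in $R$, while $n$ stays polynomial in $R$.

**Theorem C.** There is an absolute constant $c>0$ such that for all sufficiently large $n$ some connected $n$-vertex graph $G$ has $\mathrm{lcapt}(G)\ge\exp(c\,n^{1/12})$. Conversely $\mathrm{lcapt}(G)\le2^n$ for every connected $n$-vertex graph.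

*Proof of the lower bound.*

**Step 1: choose the numbers of strands so that $\sigma=1/N$.** Let $R\ge5$ be prime, let $q_1=3<q_2<\dots<q_j=R$ be the odd primes up to $R$, $\pi_i=(q_i-1)/2$ and $N=\prod_iq_i$. Since $2\pi_i\equiv-1\pmod{q_i}$, both $\pi_i$ and $N/q_i$ are invertible modulo $q_i$. So there are integers $m_i$ with
$$m_i\,\pi_i\,N/q_i\equiv-1\pmod{q_i},$$
determined modulo $q_i$ and nonzero there. Choose $m_1\in[3R^2+3,3R^2+5]$, which are three consecutive integers, and $m_i\in[1,q_i-1]$ for $i\ge2$. For $i'\ne i$ the number $N/q_{i'}$ is divisible by $q_i$, so $\sum_im_i\pi_iN/q_i\equiv-1$ modulo each $q_i$, hence modulo $N$.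

Use $m_i$ strands with $p_s=\pi_i$ for each $i$. All $m_i\ge1$, so $\max_sR_s=R$. Also
$$\kappa=\sum_i\frac{m_i\pi_i}{q_i}=\frac1N\sum_im_i\pi_i\frac N{q_i}=k-\frac1N$$
for an integer $k$. So $k=\lfloor\kappa\rfloor+1$ and $\sigma=1/N$.

**Step 2: check (H) and count vertices.** We have $k>\kappa\ge m_1/3\ge R^2+1$. Moreover
$$w=\sum_im_i\le3R^2+5+\sum_{i\ge2}(q_i-1)\le4R^2+5\le5R^2,\qquad k<\tfrac w2+1\le3R^2,$$
because the numbers $q_i-1$ are at most $R$ distinct numbers below $R$, and $R\ge5$. Let
$$L=240kR^2w^3\le240\cdot3R^2\cdot R^2\cdot125R^6=9\cdot10^4R^{10}.$$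
Then (H) holds for every $z\ge0$, and with $z=0$ the graph has $wL+\lfloor L/\ell\rfloor+1\le(w+1)L\le6R^2\cdot9\cdot10^4R^{10}=540000R^{12}$ vertices. By Theorem A and (5), for every $z\ge0$,
$$\mathrm{lcapt}(G)>N(\Omega L/2-k)\ge N .$$

**Step 3: express $N$ in terms of $n$.** Given large $n$, let $R$ be the largest prime with $540000R^{12}\le n$, so $R\ge5$, and choose $z\ge0$ so that $G$ has exactly $n$ vertices. By Bertrand's postulate the next prime is less than $2R$, so $540000(2R)^{12}>n$ and $R\ge c'n^{1/12}$ for some constant $c'>0$. By Chebyshev's theorem, in the form $\sum_{p\le x}\log p\ge c''x$ for $x\ge2$ (sum over primes), $N\ge\frac12\exp(c''R)\ge\exp(c'''R)$ for large $R$, where the factor $\frac12$ accounts for the prime $2$. The bound follows.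

*Proof of the upper bound.* For $n=1$ one probe suffices, so let $n\ge2$ and fix $k=\zeta(G)$.

**Step 4: a value for every state of knowledge.** For nonempty $S\subseteq V(G)$ let $\mathrm{val}(S)$ be the optimal number of rounds (at least one) when, just before a probe, the robber is known only to be in $S$. Then $\mathrm{val}(V(G))=\mathrm{lcapt}(G)$. It is finite: under a winning strategy, the tree of robber walks not yet located is finitely branching and has no infinite branch, so by König's lemma it is finite. Hence the strategy wins within a bounded number of rounds. A strategy that works for a set works for its subsets, so $\mathrm{val}$ is monotone and $\mathrm{val}(S)$ is finite for all $S$.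

Suppose the robber is known to be in $S$ and the cops probe $C$. The answer tells which class $Q$ of $S$, under the distance vector to $C$, contains him. If $|Q|=1$ he is located. Otherwise, just before the next probe, he is known to be in $N_G[Q]$, the closed neighborhood in $G$, and nothing else about the past matters. Hence
$$\mathrm{val}(S)=1+\min_C\max_Q\mathrm{val}(N_G[Q]), \tag{7}$$
where $Q$ ranges over the classes with $|Q|\ge2$, and the maximum is $0$ if there are none.

**Step 5: a long game visits many distinct sets.** Let $t=\mathrm{lcapt}(G)$. Start at $V(G)$ and apply (7) repeatedly, with an optimal $C$ and a maximizing $Q$ each time. This yields classes $Q_1,\dots,Q_{t-1}$ of size at least $2$ with $\mathrm{val}(N_G[Q_i])=t-i$. The values differ, so the $Q_i$ are distinct. There are $2^n-n-1$ subsets of size at least $2$, so $t-1\le2^n-n-1$ and $t\le2^n$. $\blacksquare$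

The exact growth rate between $\exp(c\,n^{1/12})$ and $2^n$ is not determined here.
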